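\title{Maximal functions dominate square functions for noncommutative martingales in $L_1$}

\begin{abstract}
Let $\mathcal M$ be a finite von Neumann algebra with a filtration. We prove that every martingale $x$ with $(x_n)\in L_1(\mathcal M;\ell_\infty)$ belongs to the Hardy space $\mathcal H_1=\mathcal H_1^c+\mathcal H_1^r$, and that $\|x\|_{\mathcal H_1}\le 80\,\|(x_n)\|_{L_1(\mathcal M;\ell_\infty)}$. The proof replaces a common majorant $a$ of the operators $\pm x_n$ by an adapted process $b_n$, defined backward in time by a fixed point equation for the operator geometric mean; in the commutative case $b_n=(\mathcal E_n a^{1/2})^2$. A Carleson-type estimate for this process takes the place of Doob's inequality. The method also yields increasing adapted majorants for adapted self-adjoint sequences, and a row estimate for martingales with a one-sided factorization $x_n=av_n$.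
\end{abstract}

\section{The question and the results}\label{sec:intro}

A martingale on a probability space has two natural sizes in $L_1$: the norm of its square function and the norm of its maximal function. Davis's theorem says that they define the same space. For martingales of operators both objects have to be redefined, and the two resulting spaces need not coincide. This paper shows that one of the two inclusions survives.

\subsection*{Martingales and Hardy spaces}
Let $\mathcal M$ be a finite von Neumann algebra with a normal faithful trace $\tau$, $\tau(1)=1$, and let $L_p(\mathcal M)$, $1\le p\le\infty$, be the associated spaces, with $\|x\|_p=\tau(|x|^p)^{1/p}$, $|x|=(x^*x)^{1/2}$, and $L_\infty(\mathcal M)=\mathcal M$ with the operator norm $\|\cdot\|$. Let $(\mathcal M_n)_{n\ge1}$ be an increasing sequence of von Neumann subalgebras with weak$^*$-dense union, and let $\mathcal E_n$ be the trace-preserving conditional expectation onto $\mathcal M_n$. A sequence $x=(x_n)_{n\ge1}$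 is \emph{adapted} if $x_n\in L_1(\mathcal M_n)$, and a \emph{martingale} if moreover $\mathcal E_n(x_{n+1})=x_n$. Its differences are $dx_n=x_n-x_{n-1}$, with $x_0=0$.

Since $u^*u$ and $uu^*$ differ, there are two square functions,
\[
S_c(x)=\Big(\sum_{k\ge1}dx_k^*\,dx_k\Big)^{1/2},\qquad S_r(x)=\Big(\sum_{k\ge1}dx_k\,dx_k^*\Big)^{1/2},
\]
the series converging in measure (see Lemma~\ref{lem:series}). The spaces $\mathcal H_1^c$ and $\mathcal H_1^r$ consist of the $L_1$-bounded martingales with $\|x\|_{\mathcal H_1^c}=\|S_c(x)\|_1<\infty$ and $\|x\|_{\mathcal H_1^r}=\|S_r(x)\|_1<\infty$, respectively; the map $x\mapsto x^*$ exchanges them isometrically. The Hardy space is the sum $\mathcal H_1=\mathcal H_1^c+\mathcal H_1^r$, with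
\[
\|x\|_{\mathcal H_1}=\inf\big\{\|y\|_{\mathcal H_1^c}+\|z\|_{\mathcal H_1^r}:\ x=y+z\big\}.
\]

The supremum $\sup_n|x_n|$ has no meaning for operators, so its norm is defined by factorization. The space $L_1(\mathcal M;\ell_\infty)$ consists of the sequences in $L_1(\mathcal M)$ of the form $x_n=\alpha y_n\beta$ with $\alpha,\beta\in L_2(\mathcal M)$ and $(y_n)$ bounded in $\mathcal M$, and
\[
\|(x_n)\|_{L_1(\mathcal M;\ell_\infty)}=\inf\ \|\alpha\|_2\,\sup_n\|y_n\|\,\|\beta\|_2 ,
\]
the infimum being over all such factorizations. Let $\mathcal H_1^{\max}$ be the space of $L_1$-bounded martingales with $(x_n)\in L_1(\mathcal M;\ell_\infty)$. If $\mathcal M$ is commutative, this norm is $\|\sup_n|x_n|\|_1$ (take $\alpha=\beta=(\sup_n|x_n|)^{1/2}$; conversely $|x_n|\le|\alpha||\beta|\sup_k\|y_k\|$), while $S_c=S_r=S$ and $\|x\|_{\mathcal H_1}=\|S(x)\|_1$; Davis's theorem reads $\mathcal H_1=\mathcal H_1^{\max}$. In the noncommutative setting it is known that $\mathcal H_1\not\subset\mathcal H_1^{\max}$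 in general. The question we answer, taken from Perrin's paper~\cite{Perrin}, is the reverse one:
\begin{quote}
\emph{does $\mathcal H_1^{\max}\subset\mathcal H_1$ hold for every $(\mathcal M,\tau)$ and every filtration?}
\end{quote}

\subsection*{Majorants}
For self-adjoint $u$ we write $\pm u\le a$ for $-a\le u\le a$ and call $a$ a \emph{majorant} of $u$. Then $a\ge0$, and $\|u\|_1=\tau(up)-\tau(u(1-p))\le\tau(a)$, where $p$ is the spectral projection of $u$ for $[0,\infty)$. Factorizations and majorants carry the same information. If $\pm x_n\le a$ with $a\in\mathcal M$ invertible, then $x_n=a^{1/2}(a^{-1/2}x_na^{-1/2})a^{1/2}$ shows $\|(x_n)\|_{L_1(\mathcal M;\ell_\infty)}\le\tau(a)$. Conversely, let $x_n=\alpha y_n\beta$ with $\|y_n\|\le1$, rescaled so that $\|\alpha\|_2=\|\beta\|_2$, and put $a=\frac12(\alpha\alpha^*+\beta^*\beta)$. For $|\theta|=1$,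
\[
0\le(\alpha^*-\theta y_n\beta)^*(\alpha^*-\theta y_n\beta)=\alpha\alpha^*+\beta^*y_n^*y_n\beta-2\,\mathrm{Re}(\theta x_n)\le 2a-2\,\mathrm{Re}(\theta x_n),
\]
and $\theta=\pm1,\pm i$ give
\begin{equation}\label{eq:fact}
\pm\mathrm{Re}\,x_n\le a,\qquad \pm\mathrm{Im}\,x_n\le a,\qquad \tau(a)=\|\alpha\|_2\|\beta\|_2 .
\end{equation}
Two examples show how majorants of operators differ from majorants of functions. We write $e_{ij}$ for matrix units and $\mathrm{Tr}$ for the usual trace on matrices.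

\begin{example}\label{ex:two}
Let $u=e_{01}+e_{10}$ in $M_2$ and $a_\lambda=\lambda e_{00}+\lambda^{-1}e_{11}$, $\lambda>0$. The matrices $a_\lambda\mp u$ have positive diagonal and zero determinant, so $\pm u\le a_\lambda$. But $|u|=1\not\le a_\lambda$ for $\lambda\ne1$. Moreover $u$ has no least majorant: it would be positive and below every $a_\lambda$, so its diagonal, and hence the matrix itself, would vanish.
\end{example}

\begin{example}\label{ex:row}
Let $N=2^\ell$, let $\varepsilon_1,\dots,\varepsilon_N$ be independent symmetric signs, let $\mathcal M_n$ be the algebra of $M_{N+1}$-valued functions of $\varepsilon_1,\dots,\varepsilon_{\min(n,N)}$, and let $\tau=(N+1)^{-1}\mathbb E\,\mathrm{Tr}$. Put $dx_k=\varepsilon_k(e_{0k}+e_{k0})$ for $1\le k\le N$ and $dx_k=0$ for $k>N$. Then $dx_k^2=e_{00}+e_{kk}$, so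
\[
\mathrm{Tr}\,S_c(x)=\mathrm{Tr}\,S_r(x)=N+\sqrt N .
\]
The martingale has a much smaller majorant. For $I\subset\{1,\dots,N\}$ let $\xi_I=\sum_{k\in I}\varepsilon_ke_k\in\mathbb C^{N+1}$, and let $\xi_n=\xi_{\{1,\dots,n\}}$, so that $x_n=\xi_ne_0^*+e_0\xi_n^*$ and $\pm x_n\le\lambda^{-1}\xi_n\xi_n^*+\lambda e_{00}$ for $\lambda>0$. The set $\{1,\dots,n\}$ is a disjoint union of at most $\ell+1$ dyadic intervals, so by Cauchy--Schwarz $\xi_n\xi_n^*\le D:=(\ell+1)\sum_I\xi_I\xi_I^*$, the sum over all dyadic intervals in $\{1,\dots,N\}$; each of the $\ell+1$ generations contributes $N$ to $\sum_I|I|$, so $\mathrm{Tr}\,D=(\ell+1)^2N$. With $\lambda=(\ell+1)\sqrt N$, the invertible operator $a=\lambda^{-1}D+\lambda e_{00}$ majorizes every $x_n$ and $\mathrm{Tr}\,a=2(\ell+1)\sqrt N$. Hence neither $\|S_c(x)\|_1$ nor $\|S_r(x)\|_1$ is bounded by a universal multiple of $\tau(a)$. On the other hand $x=y+y^*$ with $dy_k=\varepsilon_ke_{0k}$, and $S_r(y)=\sqrt N\,e_{00}$ has trace $\sqrt N$.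
\end{example}

Example~\ref{ex:row} shows that the sum $\mathcal H_1^c+\mathcal H_1^r$ is the right target, and that a proof has to \emph{produce} a splitting of $x$, even for self-adjoint $x$. As for the answer, the failure of $\mathcal H_1\subset\mathcal H_1^{\max}$ suggests that the maximal norm is the larger of the two, which points to ``yes''. Against this, for functions one has the running maximum $\max_{k\le n}|x_k|$, a majorant that is adapted, increasing, and no larger than $a$; by Example~\ref{ex:two} nothing canonical of this kind exists for operators, and the given majorant $a$ is not adapted. The answer is nevertheless yes.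

\begin{theorem}\label{thm:main}
Let $x$ be a self-adjoint martingale and let $a\in L_1(\mathcal M)^+$ satisfy $\pm x_n\le a$ for all $n$. Then $x=y+y^*$ for a martingale $y\in\mathcal H_1^r$ with $\|y\|_{\mathcal H_1^r}\le20\,\tau(a)$. Consequently $\mathcal H_1^{\max}\subset\mathcal H_1$, and every martingale $x\in\mathcal H_1^{\max}$ satisfies
\[
\|x\|_{\mathcal H_1}\le80\,\|(x_n)\|_{L_1(\mathcal M;\ell_\infty)} .
\]
\end{theorem}

The method gives two further results, which are not used in the proof of Theorem~\ref{thm:main}. The first provides a substitute for the running maximum.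

\begin{theorem}\label{thm:majorant}
Let $(x_n)$ be an adapted self-adjoint sequence in $L_1(\mathcal M)$, not necessarily a martingale, and let $a\in L_1(\mathcal M)^+$ satisfy $\pm x_n\le a$ for all $n$. Then there are $m_n\in L_1(\mathcal M_n)^+$ with $m_1\le m_2\le\cdots$, $\pm x_n\le m_n$ and $\sup_n\tau(m_n)\le28\,\tau(a)$.
\end{theorem}

The second says that no splitting is needed when the factorization is one-sided.

\begin{theorem}\label{thm:onesided}
Let $x$ be a martingale with $x_n=av_n$, where $a\in L_1(\mathcal M)^+$, $v_n\in\mathcal M$ and $\|v_n\|\le1$ for all $n$. Then $x\in\mathcal H_1^r$ and $\|x\|_{\mathcal H_1^r}\le78\,\tau(a)$.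
\end{theorem}

The constants are not claimed to be sharp.

\section{The commutative model}\label{sec:model}

We first give a proof for functions that avoids the running maximum of $x$. The rest of the paper is its noncommutative version. Let $\mathcal M$ be commutative, let $x_1,\dots,x_N$ be a bounded real martingale, and let $|x_n|\le a$ with $a$ and $a^{-1}$ bounded.

We want adapted majorants $b_n\ge|x_n|$ whose maximum is integrable. The first candidate is $\mathcal E_na$, since $|x_n|=\mathcal E_n|x_n|\le\mathcal E_na$. It is too large, because Doob's inequality fails in $L_1$: for the dyadic filtration of $[0,1)$ and $a=2^N1_{[0,2^{-N})}$ we have $\tau(a)=1$ and $\mathcal E_na=2^n1_{[0,2^{-n})}$, so each interval $[2^{-n-1},2^{-n})$, $1\le n<N$, contributes $\frac12$ to $\tau(\max_n\mathcal E_na)$. The remedy is to pass to square roots, where Doob's $L_2$ inequality is available. Put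
\[
\beta_n=\mathcal E_n(a^{1/2}),\qquad b_n=\beta_n^2,\qquad h_n=b_n-b_{n-1},\qquad A=\tau(b_N)\le\tau(a).
\]
Conditioning $|x_n|^{1/2}\le a^{1/2}$ gives $|x_n|\le b_n$, and $\beta^*=\max_n\beta_n$ satisfies $\tau(\beta^{*2})\le4A$.

\begin{proposition}\label{prop:model}
In this situation $\|S(x)\|_1\le8\,\tau(a)$.
\end{proposition}

\begin{proof}
Let $k_n=x_n/b_n$, so $|k_n|\le1$, and for $n\ge2$
\begin{equation}\label{eq:modelsplit}
dx_n=b_nk_n-b_{n-1}k_{n-1}=b_n\,dk_n+h_nk_{n-1}.
\end{equation}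
The second term is controlled by the martingale $\beta$: $|h_n|=(\beta_n+\beta_{n-1})|d\beta_n|\le2\beta^*|d\beta_n|$ and $\sum_{n\ge2}\tau(d\beta_n^2)\le A$. The first term is controlled by the martingale property of $x$. It gives $\tau(b_nk_nk_{n-1})=\tau(x_nk_{n-1})=\tau(x_{n-1}k_{n-1})=\tau(b_{n-1}k_{n-1}^2)$, hence
\[
\tau(b_n\,dk_n^2)=\tau(b_nk_n^2)-\tau(b_{n-1}k_{n-1}^2)+\tau(h_nk_{n-1}^2).
\]
Since $\mathcal E_{n-1}h_n=\mathcal E_{n-1}(d\beta_n^2)\ge0$, the last term is at most $\tau(h_n)$, and summation yields $\sum_{n\ge2}\tau(b_n\,dk_n^2)\le2A$. By \eqref{eq:modelsplit},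
\[
S(x)\le b_1+\beta^*\Big(\sum_{n\ge2}b_n\,dk_n^2\Big)^{1/2}+2\beta^*\Big(\sum_{n\ge2}d\beta_n^2\Big)^{1/2},
\]
and Cauchy--Schwarz gives $\tau(S(x))\le A+2\sqrt2\,A+4A\le8\,\tau(a)$.
\end{proof}

Commutativity was used four times.

\emph{(a) Domination.} The operator $(\mathcal E_na^{1/2})^2$ need not majorize $x_n$; see Example~\ref{ex:square}. However, the relation $\beta_n=\mathcal E_n\beta_{n+1}$ is equivalent to $b_n=\mathcal E_n\big(\sqrt{b_nb_{n+1}}\big)$, and this equation makes sense for operators if $\sqrt{b_nb_{n+1}}$ is read as the operator geometric mean. Section~\ref{sec:mean} solves it backward from $b_{N+1}=a$ and shows that domination is preserved.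

\emph{(b) The maximum $\beta^*$.} It is replaced by an increasing adapted majorant of $(b_n)$, and Doob's inequality by a dual estimate against Carleson sequences (Section~\ref{sec:carleson}).

\emph{(c) Pointwise estimates of $S(x)$.} They are replaced by duality (Section~\ref{sec:row}).

\emph{(d) Division.} From $\pm u\le b$ one cannot bound $b^{-1}u$: in Example~\ref{ex:two}, $\|a_\lambda^{-1}u\|=\lambda$ for $\lambda\ge1$. One can, however, solve $bk+kb=u$ with $\|k\|\le\frac12$, and this is the origin of the splitting $x=y+y^*$. In the example $k=(\lambda+\lambda^{-1})^{-1}u$ and $a_\lambda k=(\lambda e_{01}+\lambda^{-1}e_{10})/(\lambda+\lambda^{-1})$, which for large $\lambda$ is close to $e_{01}$: the equation selects the same piece that we chose by hand in Example~\ref{ex:row}.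

\begin{example}\label{ex:square}
Let $\mathcal M=M_2\oplus M_2$, let $\mathcal N=\{(v,v)\}$ with expectation $\mathcal E(v_1,v_2)=\frac12(v_1+v_2)$, and let
\[
a=(s_1^2,s_2^2),\qquad s_1=\begin{pmatrix}1&0\\0&0\end{pmatrix},\quad s_2=\begin{pmatrix}7&4\\4&3\end{pmatrix},\quad s=\mathcal E(a^{1/2})=\begin{pmatrix}4&2\\2&3/2\end{pmatrix}.
\]
Let $\xi=(1,0)$ and $w=\xi\xi^*\in\mathcal N$. For positive invertible $t$, $w\le t^2$ means $\|t^{-1}\xi\|\le1$. Since $s_2^{-1}\xi=(\frac35,-\frac45)$ and $s^{-1}\xi=(\frac34,-1)$, we have $0\le w\le a$ but $w\not\le(\mathcal Ea^{1/2})^2$.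
\end{example}

\section{Standard facts}\label{sec:tools}

The closed densely defined operators affiliated with $\mathcal M$ form a $*$-algebra $L_0(\mathcal M)$ containing every $L_p(\mathcal M)$. A sequence $u_k$ converges to $u$ \emph{in measure} if $\tau(1_{(\varepsilon,\infty)}(|u_k-u|))\to0$ for all $\varepsilon>0$. The algebra operations are continuous and the positive cone is closed for this convergence, and $L_1$-convergence implies it. We write $\langle u,v\rangle=\tau(u^*v)$ for the inner product of $L_2(\mathcal M)$, and $d_1=\mathcal E_1$, $d_n=\mathcal E_n-\mathcal E_{n-1}$ for $n\ge2$. We use the following facts.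

\begin{itemize}
\item[(F1)] \emph{Trace.} $L_1(\mathcal M)^*=\mathcal M$ via $\tau(uv)$, and $|\tau(uv)|\le\|u\|_1\|v\|$. If $u\in L_1^+$ and $v\in\mathcal M^+$, then $0\le\tau(uv)\le\|v\|\tau(u)$; conversely $u\in L_1$ is positive if $\tau(uv)\ge0$ for all $v\in\mathcal M^+$.
\item[(F2)] \emph{Order.} In $L_0(\mathcal M)$, and for bounded operators on a Hilbert space: $v\le w$ implies $zvz^*\le zwz^*$; $0\le v\le w$ implies $v^{1/2}\le w^{1/2}$, and $w^{-1}\le v^{-1}$ if $v$ is invertible; and $(u+v)(u+v)^*\le2uu^*+2vv^*$.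
\item[(F3)] \emph{Conditional expectations.} The expectation $\mathcal E$ onto $\mathcal N$ is positive, unital, trace-preserving, contractive on $L_1$ and $\mathcal M$, an orthogonal projection on $L_2$, and $\mathcal E(zuz')=z\mathcal E(u)z'$ for $z,z'\in\mathcal N$. Also $\tau(\mathcal E(u)v)=\tau(u\mathcal E(v))$, so $\mathcal E$ is weakly continuous on $L_1$. Expanding $\mathcal E\big((u-\mathcal Eu)(u-\mathcal Eu)^*\big)\ge0$ gives $\mathcal E(u)\mathcal E(u)^*\le\mathcal E(uu^*)$. The $d_n$ are mutually orthogonal projections on $L_2$.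
\item[(F4)] \emph{Rows.} For $u_1,\dots,u_k\in L_1(\mathcal M)$ let $\|(u_n)_{n\le k}\|_{\rm row}=\|(\sum_nu_nu_n^*)^{1/2}\|_1$. This is the norm in $L_1(\mathcal M\otimes M_k,\tau\otimes\mathrm{Tr})$ of the matrix with first row $(u_1,\dots,u_k)$ and zeros elsewhere. Hence it is a norm, it is at most $\sum_n\|u_n\|_1$, and by (F1) in $\mathcal M\otimes M_k$,
\[
\|(u_n)_{n\le k}\|_{\rm row}=\sup\Big\{\Big|\sum_n\tau(g_n^*u_n)\Big|:\ g_n\in\mathcal M,\ \Big\|\sum_ng_ng_n^*\Big\|\le1\Big\},
\]
because only the first row $(g_n)$ of a contraction enters the pairing. In particular the row norm is weakly lower semicontinuous, and does not increase when entries are deleted.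
\item[(F5)] \emph{Powers--St{\o}rmer inequality.} $\|g^{1/2}-\tilde g^{1/2}\|_2^2\le\|g-\tilde g\|_1$ for $g,\tilde g\in L_1(\mathcal M)^+$.
\end{itemize}

All estimates will be proved for finitely many differences; the next lemma passes to the full square function.

\begin{lemma}\label{lem:series}
Let $y$ be an $L_1$-bounded martingale. Then $y\in\mathcal H_1^r$ if and only if $C=\sup_k\|(dy_n)_{n\le k}\|_{\rm row}<\infty$, and then $\|y\|_{\mathcal H_1^r}=C$. In particular $\|\cdot\|_{\mathcal H_1^r}$ satisfies the triangle inequality.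
\end{lemma}

\begin{proof}
Let $S_k=(\sum_{n\le k}dy_ndy_n^*)^{1/2}$. By (F2) this is an increasing sequence in $L_1^+$. If $C<\infty$, then $\|S_l-S_k\|_1=\tau(S_l)-\tau(S_k)$ for $l\ge k$, so $S_k$ converges in $L_1$ to some $S\ge0$ with $\tau(S)=C$. Then $S_k\to S$ and $S_k^2\to S^2$ in measure, that is, $S_r(y)=S$. Conversely, if $S_k^2\to S^2$ in measure with $S\in L_1^+$, then $S_k^2\le S^2$ because the positive cone is closed, so $S_k\le S$ and $C\le\tau(S)$.
\end{proof}

\section{The geometric mean and regular processes}\label{sec:mean}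

For positive invertible $X,Y\in\mathcal M$ let
\[
X\#Y=X^{1/2}\big(X^{-1/2}YX^{-1/2}\big)^{1/2}X^{1/2},
\]
which equals $(XY)^{1/2}$ when $X$ and $Y$ commute.

\begin{lemma}\label{lem:mean}
Let $X,Y,X',Y'\in\mathcal M$ be positive and invertible.
\begin{itemize}
\item[(i)] If $X\le X'$ and $Y\le Y'$, then $X\#Y\le X'\#Y'$.
\item[(ii)] $X\#Y\le\frac12(X+Y)$.
\item[(iii)] If $w=w^*$, $\pm w\le X$ and $\pm w\le Y$, then $\pm w\le X\#Y$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $T=X^{-1/2}YX^{-1/2}$.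

(i) We show that $X\#Y$ is the largest self-adjoint $w$ for which the matrix $P_w=\left(\begin{smallmatrix}X&w\\w&Y\end{smallmatrix}\right)$ is positive. With $U=\left(\begin{smallmatrix}1&0\\-wX^{-1}&1\end{smallmatrix}\right)$ we have $UP_wU^*=\mathrm{diag}(X,\,Y-wX^{-1}w)$, so $P_w\ge0$ if and only if $wX^{-1}w\le Y$, that is, $w'^2\le T$ for $w'=X^{-1/2}wX^{-1/2}$. This holds for $w'=T^{1/2}$, and by (F2) it implies $w'\le|w'|\le T^{1/2}$. Now enlarging $X$ and $Y$ keeps the matrix positive, so $w=X\#Y$ is admissible for $(X',Y')$, whence $w\le X'\#Y'$.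

(ii) Conjugate $T^{1/2}\le\frac12(1+T)$ by $X^{1/2}$.

(iii) Conjugating by $X^{-1/2}$ we may assume $X=1$, $Y=T$. Then $\|w\|\le1$ and $\|T^{-1/2}wT^{-1/2}\|\le1$. The operator $V=T^{-1/4}wT^{-1/4}$ is self-adjoint, so $\|V\|^2$ is the spectral radius of $V^2$, which is similar to $T^{-1/4}V^2T^{1/4}=(T^{-1/2}wT^{-1/2})\,w$. This product has norm at most $1$, so $\|V\|\le1$, i.e.\ $\pm w\le T^{1/2}=1\#T$.
\end{proof}

Property (iii) is the reason for choosing the geometric mean: common majorization survives it. To solve $X=\mathcal E(X\#Y)$ without losing domination we therefore iterate the map $X\mapsto\mathcal E(X\#Y)$, starting from a constant that dominates everything. In the commutative case the iteration is $X\mapsto X^{1/2}\mathcal E(Y^{1/2})$ and converges to $(\mathcal EY^{1/2})^2$.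

\begin{lemma}\label{lem:fixed}
Let $Y\in\mathcal M$ with $\delta\le Y\le R$ for constants $0<\delta\le R$, and let $\mathcal E$ be the trace-preserving expectation onto a von Neumann subalgebra $\mathcal N$. There is $X\in\mathcal N$ with $\delta\le X\le R$ and $X=\mathcal E(X\#Y)$ such that $\pm w\le X$ for every self-adjoint $w\in\mathcal N$ with $\pm w\le Y$.
\end{lemma}

\begin{proof}
Put $X_0=R$ and $X_{j+1}=\mathcal E(X_j\#Y)$. If $X_j\ge\delta$, then $X_{j+1}\ge\mathcal E(\delta\#\delta)=\delta$ by Lemma~\ref{lem:mean}(i). Also $X_1=\mathcal E(R^{1/2}Y^{1/2})\le X_0$, and $X_j\le X_{j-1}$ implies $X_{j+1}\le X_j$, again by (i). So $X_j$ decreases to a strong limit $X\in\mathcal N$ with $\delta\le X\le R$.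

\emph{Fixed point.} Products of bounded strongly convergent sequences converge strongly. Hence, if self-adjoint operators with spectra in a compact interval $I$ converge strongly, so do their images under polynomials and, by uniform approximation, under every continuous function on $I$. The spectra of $X_j$ lie in $[\delta,R]$ and those of $X_j^{-1/2}YX_j^{-1/2}$ in $[\delta/R,R/\delta]$. Therefore $X_j^{\pm1/2}\to X^{\pm1/2}$ and $X_j\#Y\to X\#Y$ strongly. Let $\mathcal M$ act on $L_2(\mathcal M)$ by left multiplication; applied to the vector $1$, strong convergence gives convergence in $\|\cdot\|_2$. As $\mathcal E$ is $\|\cdot\|_2$-continuous, $X=\mathcal E(X\#Y)$.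

\emph{Domination.} Let $w\in\mathcal N$, $\pm w\le Y$. Then $\pm w\le X_0$. If $\pm w\le X_j$, then $\pm w\le X_j\#Y$ by Lemma~\ref{lem:mean}(iii), and applying $\mathcal E$, which fixes $w$, gives $\pm w\le X_{j+1}$. Let $j\to\infty$.
\end{proof}

Only two consequences of the fixed point equation are needed later. We isolate them, since Theorem~\ref{thm:onesided} uses a different process with the same two properties.

\begin{definition}\label{def:regular}
Positive invertible $b_n\in\mathcal M_n$, $1\le n\le N$, form a \emph{regular process} if for $2\le n\le N$, with $h_n=b_n-b_{n-1}$ and $T_n=b_{n-1}^{-1/2}b_nb_{n-1}^{-1/2}$,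
\begin{itemize}
\item[(R1)] $\mathcal E_{n-1}(h_n)\ge0$;
\item[(R2)] $\tau\big(b_{n-1}(T_n^{1/2}-1)^2\big)\le\tau(h_n)$.
\end{itemize}
We put $A=\tau(b_N)$, so that $\tau(b_1)+\sum_{n=2}^N\tau(h_n)=A$ with all terms nonnegative.
\end{definition}

Condition (R1) says that $b$ is a submartingale. In the commutative case (R2) reads $\|b_n^{1/2}-b_{n-1}^{1/2}\|_2^2\le\tau(b_n)-\tau(b_{n-1})$: a jump has to be paid for by growth of the trace. For $b_n=\beta_n^2$ this holds with equality, by orthogonality of $d\beta_n$ and $\beta_{n-1}$; for $b_n=\mathcal E_na$ it fails unless $b_n=b_{n-1}$.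

\begin{lemma}\label{lem:process}
Let $x_n\in\mathcal M_n$, $n\le N$, be self-adjoint, and let $a\in\mathcal M$ be positive and invertible with $\pm x_n\le a$. There is a regular process with $\pm x_n\le b_n\le\mathcal E_n(a)$ for $n\le N$; in particular $A\le\tau(a)$.
\end{lemma}

\begin{proof}
Put $b_{N+1}=a$, and for $n=N,\dots,1$ let $b_n\in\mathcal M_n$ be given by Lemma~\ref{lem:fixed} with $Y=b_{n+1}$ and $\mathcal N=\mathcal M_n$, so $b_n=\mathcal E_n(b_n\#b_{n+1})$. If $\pm x_k\le b_{n+1}$ for all $k\le n$, then $\pm x_k\le b_n$ for all $k\le n$, because these $x_k$ lie in $\mathcal M_n$; by backward induction this holds for every $n\le N$. Applying $\mathcal E_n$ to Lemma~\ref{lem:mean}(ii) gives $b_n\le\frac12(b_n+\mathcal E_nb_{n+1})$, i.e.\ $b_n\le\mathcal E_nb_{n+1}$. This is (R1), and by backward induction $b_n\le\mathcal E_na$. For $2\le n\le N$ let $X=b_{n-1}$, $Y=b_n$. Then $\tau(XT_n)=\tau(Y)$ and $\tau(XT_n^{1/2})=\tau(X\#Y)=\tau(X)$ by the fixed point equation,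 so $\tau(X(T_n^{1/2}-1)^2)=\tau(Y)-2\tau(X)+\tau(X)=\tau(h_n)$.
\end{proof}

In the model we used $h_n=(\beta_n+\beta_{n-1})\,d\beta_n$. The next lemma extracts the corresponding information from (R2). The first estimate measures $h_n$ against $b_n+b_{n-1}$. We also need to measure it against $b_{n-1}$ alone. This leads to $(t-1)^2$, which is not bounded by a multiple of $(\sqrt t-1)^2$ for large $t$, so we cut off the large jumps; they turn out to be summable in $L_1$.

\begin{lemma}\label{lem:jumps}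
Let $(b_n)_{n\le N}$ be regular. For $2\le n\le N$ put $s_n=b_n+b_{n-1}$ and
\[
h_n'=b_{n-1}^{1/2}\big(\min(T_n,4)-1\big)b_{n-1}^{1/2},\qquad h_n''=b_{n-1}^{1/2}(T_n-4)_+\,b_{n-1}^{1/2}\ge0 .
\]
Then $h_n=h_n'+h_n''$ and
\begin{equation}\label{eq:jumps}
\sum_{n=2}^N\tau(h_ns_n^{-1}h_n)\le2A,\qquad\sum_{n=2}^N\tau(h_n'')\le4A,\qquad\sum_{n=2}^N\tau\big(b_{n-1}^{-1/2}h_n'b_{n-1}^{-1/2}h_n'\big)\le9A .
\end{equation}
\end{lemma}

\begin{proof}
Fix $n$ and write $X=b_{n-1}$, $T=T_n$. Then $h_n=X^{1/2}(T-1)X^{1/2}$ and $s_n=X^{1/2}(T+1)X^{1/2}$, and $t-1=(\min(t,4)-1)+(t-4)_+$ gives the splitting. If $0\le f(t)\le C(\sqrt t-1)^2$ on $(0,\infty)$, then $\tau(Xf(T))\le C\tau(h_n)$ by (F1) and (R2), and $\sum_n\tau(h_n)\le A$. So it suffices to bound each summand by such an expression.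

First, $h_ns_n^{-1}h_n=X^{1/2}(T-1)^2(T+1)^{-1}X^{1/2}$, and $(t-1)^2/(t+1)\le2(\sqrt t-1)^2$ because $(\sqrt t+1)^2\le2(t+1)$. Second, $\tau(h_n'')=\tau(X(T-4)_+)$, and $(t-4)_+\le4(\sqrt t-1)^2$ because $4(\sigma-1)^2-(\sigma^2-4)=3\sigma^2-8\sigma+8$ has negative discriminant. Third, with $G=\min(T,4)-1$ the summand is
\[
\tau(GX^{1/2}GX^{1/2})=\langle X^{1/2}G,GX^{1/2}\rangle\le\|X^{1/2}G\|_2\|GX^{1/2}\|_2=\tau(XG^2),
\]
and $(\min(t,4)-1)^2\le9(\sqrt t-1)^2$: for $t\le4$ use $\sqrt t+1\le3$, for $t>4$ use $\sqrt t-1\ge1$.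
\end{proof}

\section{Carleson sequences and increasing majorants}\label{sec:carleson}

We need a substitute for the bound $\tau(\max_nb_n)\le4A$. The natural quantity is the least $\tau(m_N)$ over increasing adapted majorants $m_n\ge b_n$; for functions the optimal choice is $m_n=\max_{j\le n}b_j$. An infimum over majorants is hard to bound directly, so we compute its dual.

\begin{definition}
A sequence $c=(c_n)_{n\le N}$ with $c_n\in\mathcal M_n^+$ is \emph{Carleson} if $\mathcal E_j\big(\sum_{n=j}^Nc_n\big)\le1$ for all $j\le N$.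
\end{definition}

\begin{lemma}\label{lem:duality}
\begin{itemize}
\item[(i)] If $m_n\in\mathcal M_n^+$, $m_1\le\dots\le m_N$, and $c$ is Carleson, then $\sum_n\tau(m_nc_n)\le\tau(m_N)$.
\item[(ii)] Let $b_n\in\mathcal M_n^+$, $n\le N$, and $K=\sup\{\sum_n\tau(b_nc_n):c\text{ Carleson}\}$. Then $K<\infty$, and for every $\varepsilon>0$ there are $m_n\in\mathcal M_n^+$ with $m_1\le\dots\le m_N$, $b_n\le m_n$ and $\tau(m_N)\le K+\varepsilon$.
\end{itemize}
\end{lemma}

Together, (i) and (ii) say that $K$ equals the infimum of $\tau(m_N)$; for functions, $K=\tau(\max_nb_n)$.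

\begin{proof}
(i) With $m_0=0$, write $m_n=\sum_{j\le n}(m_j-m_{j-1})$ and exchange the sums:
\[
\sum_n\tau(m_nc_n)=\sum_j\tau\Big((m_j-m_{j-1})\,\mathcal E_j\sum_{n\ge j}c_n\Big)\le\sum_j\tau(m_j-m_{j-1})=\tau(m_N).
\]

(ii) A Carleson sequence has $c_j\le\mathcal E_j\sum_{n\ge j}c_n\le1$, so $K\le\sum_n\tau(b_n)<\infty$. Let $K'=K+\varepsilon/2$, and let $\mathcal A$ be the set of sequences $(y_n)_{n\le N}$ of self-adjoint $y_n\in\mathcal M_n$ for which there are $\delta_j\in\mathcal M_j^+$ with $\sum_j\tau(\delta_j)\le K'$ and $y_n\le\sum_{j\le n}\delta_j$ for all $n$. This is a convex subset of the real Banach space $\bigoplus_{n\le N}L_1(\mathcal M_n)^{\rm sa}$, whose dual is $\bigoplus_{n\le N}\mathcal M_n^{\rm sa}$.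

Suppose $b$ is not in the closure of $\mathcal A$. The Hahn--Banach theorem gives self-adjoint $c_n\in\mathcal M_n$ with
\begin{equation}\label{eq:sep}
\sum_n\tau(c_nb_n)>\sup_{y\in\mathcal A}\sum_n\tau(c_ny_n).
\end{equation}
The sequence with $y_n=-t(c_n)_-$ lies in $\mathcal A$ for all $t>0$ and gives the value $t\sum_n\tau((c_n)_-^2)$; since the supremum is finite, $c_n\ge0$. Let $\kappa=\max_j\|\mathcal E_j\sum_{n\ge j}c_n\|$. If $\kappa=0$ then $c=0$, contradicting \eqref{eq:sep}; so $\kappa>0$ and $c/\kappa$ is Carleson, whence $\sum_n\tau(c_nb_n)\le\kappa K$. Let $j$ attain the maximum, let $\eta>0$, and let $p\in\mathcal M_j$ be the nonzero spectral projection of $\mathcal E_j\sum_{n\ge j}c_n$ for $(\kappa-\eta,\kappa]$. Take $\delta_j=K'p/\tau(p)$, $\delta_i=0$ for $i\ne j$, and $y_n=\sum_{i\le n}\delta_i$. Then $\sum_n\tau(c_ny_n)=\tau(\delta_j\mathcal E_j\sum_{n\ge j}c_n)\ge K'(\kappa-\eta)$. So the supremum in \eqref{eq:sep} is at least $\kappa K'>\kappa K$, a contradiction.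

Hence there is $y\in\mathcal A$, with its $\delta_j$, such that $\sum_n\|b_n-y_n\|_1\le\varepsilon/2$. Put $m_n=\sum_{j\le n}(\delta_j+|b_j-y_j|)$. Then $b_n\le y_n+|b_n-y_n|\le m_n$ and $\tau(m_N)\le K'+\varepsilon/2$.
\end{proof}

To bound $K$ for a regular process we sum $\sum_n\tau(b_nc_n)$ by parts. The main term pairs $h_n$ with the martingale difference $d_nW$ of $W=\sum_kc_k$, and we estimate it by Cauchy--Schwarz with a weight. Three requirements determine the weight. It must be $\mathcal M_{n-1}$-measurable, in order to commute with $d_n$. It must increase with $n$, so $b$ itself does not qualify and we use the majorant $m$ of Lemma~\ref{lem:duality}; the price is that $K$ reappears on the right, under a square root. And it must act as $V\mapsto m^{1/2}Vm^{1/2}$, which maps positive elements to positive elements, unlike $V\mapsto mV$.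

For $u\in\mathcal M^+$ the left and right multiplications $\mathsf L_u,\mathsf R_u$ are commuting positive operators on $L_2(\mathcal M)$. If $u\ge v\ge0$, then $\mathsf L_u\mathsf R_u-\mathsf L_v\mathsf R_v=\mathsf L_{u-v}\mathsf R_u+\mathsf L_v\mathsf R_{u-v}$ is a sum of products of commuting positive operators. With (F2) we obtain
\begin{equation}\label{eq:weightmono}
0\le m\le m'\quad\Longrightarrow\quad0\le\mathsf L_{m^{1/2}}\mathsf R_{m^{1/2}}\le\mathsf L_{m'^{1/2}}\mathsf R_{m'^{1/2}}\quad\text{on }L_2(\mathcal M).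
\end{equation}

\begin{lemma}\label{lem:weighted}
Let $m_n\in\mathcal M_n^+$, $m_1\le\dots\le m_N$, let $c$ be Carleson, $W=\sum_{k\le N}c_k$ and $\mathcal J_n(V)=m_n^{1/2}Vm_n^{1/2}$. Then
\[
\sum_{n=2}^N\langle d_nW,\mathcal J_{n-1}d_nW\rangle\le2\tau(m_N).
\]
\end{lemma}

\begin{proof}
Put $\mathcal J_0=0$, $\Delta_j=\mathcal J_j-\mathcal J_{j-1}$ and $W_j=\sum_{k\ge j}c_k$. By \eqref{eq:weightmono}, $\Delta_j\ge0$; by the bimodule property, $\Delta_j$ commutes with $\mathcal E_i$ for $i\ge j$, hence with $d_n$ for $n>j$. Fix $j<N$. Since $W\in\mathcal M_N$, we have $\sum_{n=j+1}^Nd_nW=(1-\mathcal E_j)W$, and this equals $(1-\mathcal E_j)W_j$ because $W-W_j\in\mathcal M_j$. The terms $\langle d_nW,\Delta_jd_{n'}W\rangle$ with $n\ne n'$, $n,n'>j$, vanish, so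
\[
\sum_{n=j+1}^N\langle d_nW,\Delta_jd_nW\rangle=\langle(1-\mathcal E_j)W_j,\Delta_j(1-\mathcal E_j)W_j\rangle\le\langle W_j,\Delta_jW_j\rangle,
\]
the inequality because the projection $\mathcal E_j$ commutes with $\Delta_j\ge0$. Writing $\mathcal J_{n-1}=\sum_{j<n}\Delta_j$ and summing over $j$,
\[
\sum_{n=2}^N\langle d_nW,\mathcal J_{n-1}d_nW\rangle\le\sum_{j\le N}\langle W_j,\Delta_jW_j\rangle=\sum_{k,l}\ \sum_{j\le\min(k,l)}\langle c_k,\Delta_jc_l\rangle=\sum_{k,l}\langle c_k,\mathcal J_{\min(k,l)}c_l\rangle .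
\]
The terms of the last sum are traces of products of two positive elements; they are nonnegative and symmetric in $(k,l)$. So the sum is at most
\[
2\sum_k\sum_{l\ge k}\langle\mathcal J_kc_k,c_l\rangle=2\sum_k\tau\big(\mathcal J_k(c_k)\,\mathcal E_kW_k\big)\le2\sum_k\tau(\mathcal J_k(c_k))=2\sum_k\tau(m_kc_k),
\]
where we used $\mathcal J_k(c_k)\in\mathcal M_k^+$ and $\mathcal E_kW_k\le1$. Lemma~\ref{lem:duality}(i) concludes the proof.
\end{proof}

\begin{proposition}\label{prop:carleson}
For a regular process $(b_n)_{n\le N}$ and every Carleson sequence $c$, $\ \sum_{n\le N}\tau(b_nc_n)\le28A$.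
\end{proposition}

\begin{proof}
Let $K$ be as in Lemma~\ref{lem:duality}, let $\varepsilon>0$, and let $m$ be as there; $m_n\ge b_n$ is invertible. Let $c$ be Carleson, and let $W,W_n,\mathcal J_n$ be as above. Put $\pi_n=\mathcal E_nW_n$ and, for $n\ge2$, $\bar\pi_n=\mathcal E_{n-1}\pi_n$; both lie between $0$ and $1$, and $\pi_n-\bar\pi_n=d_nW_n=d_nW$ because $W-W_n\in\mathcal M_{n-1}$. Writing $b_n=b_1+\sum_{j=2}^nh_j$, exchanging the sums and using the splitting of Lemma~\ref{lem:jumps},
\[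
\sum_n\tau(b_nc_n)=\tau(b_1\pi_1)+\sum_{n=2}^N\tau(h_n\pi_n)=\tau(b_1\pi_1)+\sum_{n=2}^N\Big[\tau(h_n'\bar\pi_n)+\tau(h_n''\pi_n)+\tau(h_n'\,d_nW)\Big].
\]
\emph{Predictable part.} Since $h_n''\ge0$ and by (R1), $\tau(h_n'\bar\pi_n)\le\tau(h_n\bar\pi_n)=\tau(\mathcal E_{n-1}(h_n)\bar\pi_n)\le\tau(h_n)$. Together with $\tau(b_1\pi_1)\le\tau(b_1)$, these terms add up to at most $A$.

\emph{Large jumps.} $\sum_n\tau(h_n''\pi_n)\le\sum_n\tau(h_n'')\le4A$ by \eqref{eq:jumps}.

\emph{Small jumps.} Let $X=b_{n-1}\le m_{n-1}$. By \eqref{eq:weightmono} and (F2), $\mathcal J_{n-1}^{-1}\le\mathsf L_{X^{-1/2}}\mathsf R_{X^{-1/2}}$, so $\langle h_n',\mathcal J_{n-1}^{-1}h_n'\rangle\le\tau(X^{-1/2}h_n'X^{-1/2}h_n')$. Writing $\tau(h_n'd_nW)=\langle\mathcal J_{n-1}^{-1/2}h_n',\mathcal J_{n-1}^{1/2}d_nW\rangle$ and applying Cauchy--Schwarz in $L_2$ and in the sum, we get from \eqref{eq:jumps} and Lemma~\ref{lem:weighted}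
\[
\sum_{n=2}^N|\tau(h_n'\,d_nW)|\le(9A)^{1/2}\big(2(K+\varepsilon)\big)^{1/2}.
\]
Taking the supremum over $c$ and letting $\varepsilon\to0$ gives $K\le5A+\sqrt{18AK}$. As $K<\infty$, the number $\sigma=(K/A)^{1/2}$ satisfies $\sigma^2-\sqrt{18}\,\sigma-5\le0$, so $\sigma\le\frac12(\sqrt{18}+\sqrt{38})$ and $\sigma^2\le14+\sqrt{171}<28$.
\end{proof}

\begin{remark}
Condition (R2) cannot be dropped. For the dyadic example of Section~\ref{sec:model}, $b_n=\mathcal E_na+1$ satisfies (R1) with $A=2$, while $K=\tau(\max_nb_n)\ge(N-1)/2$.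
\end{remark}

\section{The row estimate}\label{sec:row}

We now carry out the estimate of Proposition~\ref{prop:model} for products $b_nk_n$. These need not form a martingale, so we take their martingale part. In place of the pointwise factor $\beta^*$ we use duality: the row norm is tested against martingale differences $dz_n$, the squares $dz_ndz_n^*$ form a Carleson sequence up to a factor $4$, and Proposition~\ref{prop:carleson} bounds their $b$-weighted $L_2$-norms. The martingale property of $x$ will enter only through hypothesis \eqref{eq:energyhyp} and through the identification of $dx_n$ in terms of $dy_n$.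

\begin{proposition}\label{prop:row}
Let $(b_n)_{n\le N}$ be regular, and let $k_n\in\mathcal M_n$ satisfy $\|k_n\|\le\kappa$ for $n\le N$ and
\begin{equation}\label{eq:energyhyp}
\mathrm{Re}\,\tau(k_{n-1}^*b_nk_n)=\tau(k_{n-1}^*b_{n-1}k_{n-1})\qquad(2\le n\le N).
\end{equation}
Let $y$ be the martingale with $dy_n=d_n(b_nk_n)$, $n\le N$. Then
\[
\|(dy_n)_{n\le N}\|_{\rm row}\le39\,\kappa A,\qquad\|y_n\|_1\le39\,\kappa A\quad(n\le N).
\]
\end{proposition}

The second bound is needed because membership in $\mathcal H_1^r$ requires $L_1$-boundedness.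

\begin{proof}
\emph{Step 1: energy.} Let $dk_n=k_n-k_{n-1}$. Expanding and using \eqref{eq:energyhyp},
\[
\tau(dk_n^*b_ndk_n)=\tau(k_n^*b_nk_n)-\tau(k_{n-1}^*b_{n-1}k_{n-1})+\tau(k_{n-1}^*h_nk_{n-1}).
\]
By (R1) the last term is $\tau(\mathcal E_{n-1}(h_n)k_{n-1}k_{n-1}^*)\le\kappa^2\tau(h_n)$. The other terms telescope to at most $\tau(b_Nk_Nk_N^*)\le\kappa^2A$. Hence
\begin{equation}\label{eq:energy}
\sum_{n=2}^N\|b_n^{1/2}dk_n\|_2^2\le2\kappa^2A .
\end{equation}

\emph{Step 2: pairing with a test martingale.} Let $dz_n\in\mathcal M_n$, $n\le N$, satisfy $\mathcal E_{n-1}dz_n=0$ for $n\ge2$ and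
\begin{equation}\label{eq:test}
\mathcal E_j\sum_{n\ge j}dz_ndz_n^*\le4\qquad(j\le N).
\end{equation}
We claim that $|\sum_n\tau(dz_n^*dy_n)|\le39\kappa A$. For $n\ge2$ the difference between $dy_n$ and $b_nk_n-b_{n-1}k_{n-1}=b_ndk_n+h_nk_{n-1}$ lies in $\mathcal M_{n-1}$ and is therefore orthogonal to $dz_n$. Thus, as in \eqref{eq:modelsplit},
\[
\tau(dz_n^*dy_n)=\tau(dz_n^*\,b_n\,dk_n)+\tau(dz_n^*\,h_n\,k_{n-1}).
\]
The sequence $c_n=\frac14dz_ndz_n^*$ is Carleson. So is the shifted sequence $\tilde c_n=\mathcal E_n(c_{n+1})$, $\tilde c_N=0$, since $\mathcal E_j\sum_{n\ge j}\tilde c_n=\mathcal E_j\mathcal E_{j+1}\sum_{n\ge j+1}c_n\le1$ for $j<N$. Proposition~\ref{prop:carleson} gives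
\[
\sum_{n\ge2}\|b_n^{1/2}dz_n\|_2^2\le4\sum_n\tau(b_nc_n)\le112A,\qquad\sum_{n\ge2}\|b_{n-1}^{1/2}dz_n\|_2^2=4\sum_n\tau(b_n\tilde c_n)\le112A,
\]
and so $\sum_{n\ge2}\|s_n^{1/2}dz_n\|_2^2\le224A$ for $s_n=b_n+b_{n-1}$. By Cauchy--Schwarz, \eqref{eq:energy} and \eqref{eq:jumps},
\begin{align*}
\sum_{n\ge2}|\tau(dz_n^*b_ndk_n)|&\le\sum_{n\ge2}\|b_n^{1/2}dz_n\|_2\|b_n^{1/2}dk_n\|_2\le\sqrt{224}\,\kappa A,\\
\sum_{n\ge2}|\tau(dz_n^*h_nk_{n-1})|&\le\kappa\sum_{n\ge2}\|s_n^{1/2}dz_n\|_2\|s_n^{-1/2}h_n\|_2\le\sqrt{448}\,\kappa A .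
\end{align*}
Finally $\|dz_1\|\le2$ by \eqref{eq:test}, so $|\tau(dz_1^*b_1k_1)|\le2\kappa\tau(b_1)\le2\kappa A$. Since $\sqrt{224}<15$ and $\sqrt{448}<22$, the claim follows.

\emph{Step 3: the row norm.} Let $g_n\in\mathcal M$ with $\|\sum_ng_ng_n^*\|\le1$ and put $dz_n=d_n(g_n)$. Then $\tau(g_n^*dy_n)=\tau(dz_n^*dy_n)$, so by (F4) and Step 2 it suffices to verify \eqref{eq:test}. For $n\ge2$, by (F3),
\[
\mathcal E_{n-1}(dz_ndz_n^*)=\mathcal E_{n-1}\big(\mathcal E_n(g_n)\mathcal E_n(g_n)^*\big)-\mathcal E_{n-1}(g_n)\mathcal E_{n-1}(g_n)^*\le\mathcal E_{n-1}(g_ng_n^*),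
\]
so $\mathcal E_j(dz_ndz_n^*)\le\mathcal E_j(g_ng_n^*)$ for $n>j$. The term $n=j$ is not averaged: by (F2) and (F3), $dz_jdz_j^*\le2\mathcal E_j(g_jg_j^*)+2\mathcal E_{j-1}(g_jg_j^*)\le2\mathcal E_j(g_jg_j^*)+2$ for $j\ge2$, and $dz_1dz_1^*\le\mathcal E_1(g_1g_1^*)$. Adding up, the left side of \eqref{eq:test} is at most $2\mathcal E_j\sum_{n\ge j}g_ng_n^*+2\le4$.

\emph{Step 4: the $L_1$-norm.} Fix $n\le N$ and $D\in\mathcal M_n$ with $\|D\|\le1$. Put $dz_i=d_iD$, which vanishes for $i>n$. Then $\tau(D^*y_n)=\sum_i\tau(dz_i^*dy_i)$, and again it suffices to verify \eqref{eq:test}. For $j\le i<i'$ we have $\mathcal E_j(dz_idz_{i'}^*)=\mathcal E_j(dz_i\,\mathcal E_i(dz_{i'}^*))=0$, and taking adjoints handles $j\le i'<i$. With $\mathcal E_0D=0$, therefore,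
\[
\mathcal E_j\sum_{i\ge j}dz_idz_i^*=\mathcal E_j\big[(D-\mathcal E_{j-1}D)(D-\mathcal E_{j-1}D)^*\big]\le4 .\qedhere
\]
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

\subsection*{Bounded martingales of finite length}

\begin{proposition}\label{prop:bounded}
Let $x_1,\dots,x_N$ be a self-adjoint martingale in $\mathcal M$, let $a\in\mathcal M$ be positive and invertible with $\pm x_n\le a$, and let $b$ be the process of Lemma~\ref{lem:process}. There are self-adjoint $k_n\in\mathcal M_n$ with $\|k_n\|\le\frac12$ such that the martingale $y$ with $dy_n=d_n(b_nk_n)$ satisfies $dx_n=dy_n+dy_n^*$, $\|(dy_n)_{n\le N}\|_{\rm row}\le20\,\tau(a)$ and $\|y_n\|_1\le20\,\tau(a)$ for $n\le N$.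
\end{proposition}

\begin{proof}
Let $k_n=\int_0^\infty e^{-sb_n}x_ne^{-sb_n}\,ds$. The integral converges in norm because $b_n$ is invertible, so $k_n=k_n^*\in\mathcal M_n$, and
\[
b_nk_n+k_nb_n=-\int_0^\infty\frac{d}{ds}\big(e^{-sb_n}x_ne^{-sb_n}\big)\,ds=x_n .
\]
From $\pm x_n\le b_n$ we get $\pm k_n\le\int_0^\infty b_ne^{-2sb_n}ds=\frac12$. The complex conjugate of $\tau(k_{n-1}b_nk_n)$ is $\tau(k_nb_nk_{n-1})=\tau(k_{n-1}k_nb_n)$, so by the martingale property
\[
2\,\mathrm{Re}\,\tau(k_{n-1}b_nk_n)=\tau(k_{n-1}x_n)=\tau(k_{n-1}x_{n-1})=2\tau(k_{n-1}b_{n-1}k_{n-1}),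
\]
which is \eqref{eq:energyhyp}. Proposition~\ref{prop:row} applies with $\kappa=\frac12$ and $A\le\tau(a)$, and $\frac{39}2<20$. Finally $dy_n+dy_n^*=d_n(b_nk_n+k_nb_n)=d_n(x_n)=dx_n$.
\end{proof}

\subsection*{Approximation}
Truncating $x_n$ and $a$ separately may destroy the inequalities $\pm x_n\le a$. We first truncate $x_n$ and add the error to $a$; then we cut $a$ at a high level and compensate by a large constant on a projection of small trace.

\begin{lemma}\label{lem:approx}
Let $x_1,\dots,x_N$ be adapted and self-adjoint with $\pm x_n\le a\in L_1(\mathcal M)^+$. There are self-adjoint $x_n'\in\mathcal M_n$ and a positive invertible $a_N\in\mathcal M$ with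
\[
\pm x_n'\le a_N,\qquad\|x_n'-x_n\|_1\le N^{-2}\quad(n\le N),\qquad\|a_N-a\|_1\le3/N .
\]
If $x$ is a martingale, then $x'$ can be taken to be a martingale.
\end{lemma}

\begin{proof}
Spectral truncation gives self-adjoint $x_n'\in\mathcal M_n$ with $\|x_n'-x_n\|_1\le N^{-2}$. If $x$ is a martingale, choose only $x_N'$ and put $x_n'=\mathcal E_nx_N'$; then $x_n'-x_n=\mathcal E_n(x_N'-x_N)$ obeys the same bound. Let $r=\sum_{n\le N}|x_n'-x_n|$ and $a'=a+r$, so that $\pm x_n'\le a'$ and $\tau(r)\le1/N$. Let $R\ge1$ bound all $\|x_n'\|$, let $\delta=1/N$, $e=1_{[0,\Lambda]}(a')$, $e^\perp=1-e$, and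
\[
a_N=a'e+\delta e+(R+R^2/\delta)\,e^\perp ,
\]
which is bounded and at least $\delta$. We have $\pm ex_n'e\le ea'e=a'e$ and $\pm e^\perp x_n'e^\perp\le Re^\perp$. For a vector $\zeta$ in the Hilbert space on which $\mathcal M$ acts, the off-diagonal part of the quadratic form of $x_n'$ at $\zeta$ has modulus at most $2R\|e\zeta\|\|e^\perp\zeta\|\le\delta\|e\zeta\|^2+R^2\delta^{-1}\|e^\perp\zeta\|^2$. Adding the three bounds gives $\pm x_n'\le a_N$. Moreover
\[
\|a_N-a\|_1\le\tau(r)+\delta+\tau(a'e^\perp)+(R+R^2/\delta)\tau(e^\perp),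
\]
and the last two terms tend to $0$ as $\Lambda\to\infty$.
\end{proof}

\subsection*{The self-adjoint case}
Let $x$ and $a$ be as in the first assertion of Theorem~\ref{thm:main}. For each $N$ apply Lemma~\ref{lem:approx} to $x_1,\dots,x_N$ and Proposition~\ref{prop:bounded} to the resulting martingale $x^N$ and majorant $a_N$. This gives $b_n^N,k_n^N,y_n^N$ for $n\le N$, with $dy_n^N=d_n(b_n^Nk_n^N)$. We want to let $N\to\infty$. Bounded sequences in $L_1$ need not have weakly convergent subsequences; compactness comes from the upper bound $b_n^N\le\mathcal E_n(a_N)$ of Lemma~\ref{lem:process}, whose right side converges in $L_1$.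

Fix $n$ and let $N\ge n$. Put $g_N=\mathcal E_n(a_N)$, which is bounded and invertible, and $g=\mathcal E_n(a)$. Then $t_N=g_N^{-1/2}b_n^Ng_N^{-1/2}$ satisfies $0\le t_N\le1$, and
\[
b_n^Nk_n^N=g_N^{1/2}v_N,\qquad v_N=t_Ng_N^{1/2}k_n^N\in L_2(\mathcal M_n),\qquad\|v_N\|_2\le\tfrac12\|g_N^{1/2}\|_2=\tfrac12\tau(a_N)^{1/2}.
\]
A subsequence of $(v_N)$ converges weakly in $L_2(\mathcal M_n)$ to some $v$. By (F5), $\|g_N^{1/2}-g^{1/2}\|_2^2\le\|a_N-a\|_1\to0$. Hence for $z\in\mathcal M$, $g_N^{1/2}z^*\to g^{1/2}z^*$ in $L_2$-norm, and along the subsequence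
\[
\tau(z\,b_n^Nk_n^N)=\langle g_N^{1/2}z^*,v_N\rangle\longrightarrow\langle g^{1/2}z^*,v\rangle=\tau(z\,g^{1/2}v).
\]
So $b_n^Nk_n^N\to u_n:=g^{1/2}v\in L_1(\mathcal M_n)$ weakly in $L_1$. A diagonal argument provides one subsequence that works for all $n$.

Let $y$ be the martingale with $dy_n=d_n(u_n)$. By (F3), $dy_n^N\to dy_n$ weakly along the subsequence. The adjoint is weakly continuous and $dy_n^N+(dy_n^N)^*=dx_n^N\to dx_n$ in $L_1$, so $dy_n+dy_n^*=dx_n$ and $x=y+y^*$. By weak lower semicontinuity of the row norm and of $\|\cdot\|_1$, for every $k$,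
\[
\|(dy_n)_{n\le k}\|_{\rm row}\le\lim_N20\,\tau(a_N)=20\,\tau(a),\qquad\|y_k\|_1\le20\,\tau(a).
\]
Lemma~\ref{lem:series} gives $y\in\mathcal H_1^r$ with $\|y\|_{\mathcal H_1^r}\le20\,\tau(a)$.

\subsection*{The general case}
Let $x\in\mathcal H_1^{\max}$ and $x_n=\alpha y_n\beta$ with $\|y_n\|\le1$; we may assume $\alpha,\beta\neq0$. Let $\lambda=\|\alpha\|_2\|\beta\|_2$. By \eqref{eq:fact} the self-adjoint martingales $\mathrm{Re}\,x$ and $\mathrm{Im}\,x$ have a common majorant of trace $\lambda$, so $\mathrm{Re}\,x=f+f^*$ and $\mathrm{Im}\,x=w+w^*$ with $\|f\|_{\mathcal H_1^r},\|w\|_{\mathcal H_1^r}\le20\lambda$. Then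
\[
x=(f^*+iw^*)+(f+iw),\qquad\|f^*+iw^*\|_{\mathcal H_1^c}\le40\lambda,\qquad\|f+iw\|_{\mathcal H_1^r}\le40\lambda,
\]
so $\|x\|_{\mathcal H_1}\le80\lambda$. The infimum over factorizations completes the proof of Theorem~\ref{thm:main}. \qed

\section{Increasing adapted majorants: proof of Theorem~\ref{thm:majorant}}\label{sec:majorant}

Lemma~\ref{lem:process} uses only that $x$ is adapted, so for finite bounded sequences the theorem is already contained in Sections \ref{sec:mean} and \ref{sec:carleson}. Fix $N$ and let $x_n'$, $a_N$ be as in Lemma~\ref{lem:approx}. Lemma~\ref{lem:process}, Proposition~\ref{prop:carleson} and Lemma~\ref{lem:duality}(ii) give $\bar m_n\in\mathcal M_n^+$, increasing in $n\le N$, with $\pm x_n'\le b_n\le\bar m_n$ and $\tau(\bar m_N)\le28\,\tau(a_N)+1/N$. Put $m_n^N=\bar m_n+\sum_{j\le n}|x_j-x_j'|$. These elements of $L_1(\mathcal M_n)^+$ increase in $n$, satisfy $\pm x_n\le m_n^N$, and $\tau(m_n^N)\le28\,\tau(a)+\varepsilon_N$ with $\varepsilon_N=86/N\to0$.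

This time no upper bound forces weak compactness in $L_1$, so we take limits in the dual of $\mathcal M_n$ and discard singular parts. Recall that every bounded functional $\varphi$ on a von Neumann algebra decomposes uniquely as $\varphi=\varphi^{\rm n}+\varphi^{\rm s}$ into a normal and a singular part; the map $\varphi\mapsto\varphi^{\rm n}$ is linear and fixes normal functionals, and if $\varphi\ge0$ then $\varphi^{\rm n},\varphi^{\rm s}\ge0$. The normal functionals on $\mathcal M_n$ are those of the form $\tau(u\,\cdot)$ with $u\in L_1(\mathcal M_n)$.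

Fix a free ultrafilter $\mathcal U$ on $\mathbb N$ and let $\varphi_n(z)=\lim_{N,\mathcal U}\tau(m_n^Nz)$ for $z\in\mathcal M_n$. This is a positive functional with $\varphi_n(1)\le28\,\tau(a)$. Let $m_n\in L_1(\mathcal M_n)^+$ be the density of $\varphi_n^{\rm n}$; then $\tau(m_n)\le\varphi_n(1)\le28\,\tau(a)$. The functionals $\varphi_n\mp\tau(x_n\,\cdot)$ are positive on $\mathcal M_n$, hence so are their normal parts $\tau((m_n\mp x_n)\,\cdot)$, and $\pm x_n\le m_n$ by (F1). For $z\in\mathcal M_{n+1}^+$ and $N>n$ we have $\tau(m_{n+1}^Nz)\ge\tau(m_n^Nz)=\tau(m_n^N\mathcal E_nz)$, so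
\[
\varphi_{n+1}(z)\ge\varphi_n(\mathcal E_nz)\ge\varphi_n^{\rm n}(\mathcal E_nz)=\tau(m_nz).
\]
Taking normal parts in $\varphi_{n+1}-\tau(m_n\,\cdot)\ge0$ gives $m_{n+1}\ge m_n$. \qed

\begin{remark}
Adaptedness is needed: if $\mathcal M_1=\mathbb C1$ and $x_1=a$ is unbounded, no $m_1\in L_1(\mathcal M_1)$ dominates $x_1$. The weak$^*$-density of $\bigcup_n\mathcal M_n$, on the other hand, is not used in any proof of this paper.
\end{remark}

\section{One-sided factorizations: proof of Theorem~\ref{thm:onesided}}\label{sec:onesided}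

The hypothesis now bounds $a^{-1}x_n$, and $\mathcal E_n(a^{-1}x_n)=\mathcal E_n(a^{-1})x_n$. So one-sided division is possible, provided that we divide by $b_n=(\mathcal E_n(a^{-1}))^{-1}$; no geometric mean and no splitting are needed. It remains to see that this process is regular. We use that for positive invertible $q\in\mathcal M$ and an expectation $\mathcal E$,
\begin{equation}\label{eq:jensen}
\mathcal E(q^{-1})\ge(\mathcal Eq)^{-1};
\end{equation}
indeed, with $u=(\mathcal Eq)^{-1}$, apply $\mathcal E$ to $(q^{-1/2}-q^{1/2}u)^*(q^{-1/2}-q^{1/2}u)=q^{-1}-2u+uqu\ge0$.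

\subsection*{The bounded case}
Let $x_1,\dots,x_N$ be a martingale in $\mathcal M$ and let $a\in\mathcal M$ be positive and invertible with $\|a^{-1}x_n\|\le1$. We show
\begin{equation}\label{eq:onesided}
\|(dx_n)_{n\le N}\|_{\rm row}\le39\,\tau(a).
\end{equation}
Put $q_n=\mathcal E_n(a^{-1})$ and $b_n=q_n^{-1}$. By \eqref{eq:jensen}, $\mathcal E_{n-1}(b_n)\ge(\mathcal E_{n-1}q_n)^{-1}=b_{n-1}$, which is (R1), and $\mathcal E_N(a)\ge q_N^{-1}=b_N$, so $A\le\tau(a)$. For (R2) let $X=b_{n-1}$ and $T=T_n$. Then $T^{-1}=X^{1/2}q_nX^{1/2}$ and $\mathcal E_{n-1}(T^{-1})=X^{1/2}q_{n-1}X^{1/2}=1$, so $\tau(XT^{-1})=\tau(X)$ and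
\[
\tau(h_n)=\tau(X(T-1))=\tau\big(X(T+T^{-1}-2)\big)\ge\tau\big(X(T^{1/2}-1)^2\big),
\]
because $t+t^{-1}-2=(\sqrt t-1)^2(\sqrt t+1)^2/t\ge(\sqrt t-1)^2$.

Let $k_n=q_nx_n=\mathcal E_n(a^{-1}x_n)$. Then $\|k_n\|\le1$ and $b_nk_n=x_n$, and the martingale property gives $\tau(k_{n-1}^*b_nk_n)=\tau(k_{n-1}^*x_n)=\tau(k_{n-1}^*x_{n-1})=\tau(k_{n-1}^*b_{n-1}k_{n-1})$, which is \eqref{eq:energyhyp}. In Proposition~\ref{prop:row} we have $\kappa=1$ and $dy_n=d_n(x_n)=dx_n$, and \eqref{eq:onesided} follows.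

\subsection*{The general case}
For bounded invertible $a$ the condition $\|a^{-1}x_n\|\le1$ means $x_nx_n^*\le a^2$. We approximate at the level of this quadratic inequality; each of two uses of $(u+v)(u+v)^*\le2uu^*+2vv^*$ costs a factor $\sqrt2$ in $\tau(a)$.

Let $x_n=av_n$ be as in the theorem, so $x_nx_n^*=av_nv_n^*a\le a^2$ in $L_0(\mathcal M)$. Fix $N$ and $\eta>0$. Choose $x_N'\in\mathcal M_N$ with $\|x_N'-x_N\|_1\le\eta$, and put $x_n'=\mathcal E_nx_N'$ and $f_n=x_n'-x_n$, so $\|f_n\|_1\le\eta$. Then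
\[
x_n'x_n'^*\le2x_nx_n^*+2f_nf_n^*\le a'^2,\qquad a'=\sqrt2\,\Big(a^2+\sum_{j\le N}f_jf_j^*\Big)^{1/2},
\]
and $\tau(a')\le\sqrt2\,(\tau(a)+N\eta)$ by (F4) for the row $(a,f_1,\dots,f_N)$. Let $R\ge\max_n\|x_n'\|$, $e=1_{[0,\Lambda]}(a')$, $e^\perp=1-e$ and $\delta>0$. Writing $x_n'=ex_n'+e^\perp x_n'$,
\[
x_n'x_n'^*\le2ex_n'x_n'^*e+2e^\perp x_n'x_n'^*e^\perp\le2(a'e)^2+2R^2e^\perp\le a''^2,\qquad a''=\sqrt2\,(a'e+Re^\perp)+\delta ,
\]
where the last inequality holds because all terms are functions of $a'$. The operator $a''$ is bounded and invertible, $\|a''^{-1}x_n'\|\le1$, and $\tau(a'')\le2(\tau(a)+N\eta)+\sqrt2\,R\,\tau(e^\perp)+\delta$. Apply \eqref{eq:onesided} to $x'$ and $a''$ and let $\Lambda\to\infty$, $\delta\to0$; this gives $\|(dx_n')_{n\le N}\|_{\rm row}\le78\,(\tau(a)+N\eta)$. By (F4), $\|(dx_n'-dx_n)_{n\le N}\|_{\rm row}\le2N\eta$, so $\eta\to0$ yields $\|(dx_n)_{n\le N}\|_{\rm row}\le78\,\tau(a)$ for every $N$. Since $\|x_n\|_1\le\tau(a)$, the martingale $x$ is $L_1$-bounded,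 and Lemma~\ref{lem:series} gives $x\in\mathcal H_1^r$ with $\|x\|_{\mathcal H_1^r}\le78\,\tau(a)$. \qed

\begin{thebibliography}{1}
\bibitem{Perrin} Mathilde Perrin, \emph{A noncommutative Davis' decomposition for martingales}, arXiv:0906.4434 (2009).
\end{thebibliography}
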